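\title{Promise constraint satisfaction problems of intermediate width}

\begin{abstract}
The width of a promise constraint satisfaction problem is the level of the local-consistency algorithm needed to solve its instances with $n$ elements. For ordinary constraint satisfaction problems the width is either bounded or linear in $n$. We show that this dichotomy fails for promise problems: for every $k\ge1$ there is a promise problem, solvable in polynomial time, of width $\Theta(n^{1/k})$. For $k=2$ the template consists of two four-element structures with four ternary relations. The tool is a composition of templates under which the size of the smallest instance that fools a given level of local consistency is exactly multiplicative.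
\end{abstract}

\section{Local consistency, width, and the question}\label{sec:intro}

A \emph{signature} is a finite list of relation symbols, each with a positive arity. A \emph{structure} $\mathbf A$ of signature $\sigma$ consists of a finite domain $A$ and a relation $R^{\mathbf A}\subseteq A^p$ for each symbol $R\in\sigma$ of arity $p$. A \emph{homomorphism} $\mathbf X\to\mathbf A$ between structures of the same signature is a map $h:X\to A$ that sends every tuple of $R^{\mathbf X}$, entry by entry, to a tuple of $R^{\mathbf A}$; we also write $\mathbf X\to\mathbf A$ to say that such a map exists. One thinks of the elements of $X$ as variables, of the tuples of $\mathbf X$ as constraints, and of $h$ as a solution with values in $A$. The empty structure is allowed; it maps to every structure.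

A \emph{template} is a pair $\mathcal P=(\mathbf A,\mathbf B)$ of structures of the same signature with $\mathbf A\to\mathbf B$. The \emph{promise constraint satisfaction problem} $\mathrm{PCSP}(\mathbf A,\mathbf B)$ asks, given an instance $\mathbf X$ of that signature, to answer Yes if $\mathbf X\to\mathbf A$ and No if $\mathbf X\not\to\mathbf B$. The two cases are exclusive because $\mathbf A\to\mathbf B$, and on the remaining instances either answer is allowed. For $\mathbf A=\mathbf B$ this is the ordinary problem $\mathrm{CSP}(\mathbf A)$.

A \emph{partial homomorphism} from $\mathbf X$ to $\mathbf A$ is a map $f:W\to A$ with $W\subseteq X$ that preserves every tuple of $\mathbf X$ all of whose entries lie in $W$. We say that $f$ is a map \emph{on} $W$. Throughout, $\kappa$ and $n$ are positive integers.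

\begin{definition}\label{def:strategy}
A \emph{$\kappa$-strategy} for $(\mathbf X,\mathbf A)$ is a nonempty family $\mathcal F$ of partial homomorphisms from $\mathbf X$ to $\mathbf A$, with domains of size at most $\kappa$, such that
\begin{itemize}
\item[(i)] every restriction of a member of $\mathcal F$ belongs to $\mathcal F$;
\item[(ii)] if $f\in\mathcal F$ is a map on $W$ and $W\subseteq W'\subseteq X$ with $|W'|\le\kappa$, then some member of $\mathcal F$ on $W'$ extends $f$.
\end{itemize}
The $\kappa$-th level of the local-consistency algorithm \emph{accepts} $(\mathbf X,\mathbf A)$ if a $\kappa$-strategy exists.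
\end{definition}

A strategy is what one needs in order to pretend that $\mathbf X$ has a solution in front of an examiner who remembers the values of only $\kappa$ variables: he may forget values, by (i), and ask for new ones, by (ii), and he never sees a violated constraint. We allow the empty domain, so every strategy contains the empty map, and by (ii) it contains a map on every set of at most $\kappa$ elements. For $\kappa\ge2$ forbidding the empty domain would change nothing: from a map on $\{x\}$ one obtains a map on any $\{y\}$ by extending to $\{x,y\}$ and restricting, and then a map on any small set containing $y$, so the empty map can be added to the family.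

If $h:\mathbf X\to\mathbf A$, the restrictions of $h$ to small sets form a strategy. Hence every level answers correctly on the Yes-instances, and it can err only by accepting an instance with $\mathbf X\not\to\mathbf B$. The width records how high one must go to exclude this.

\begin{definition}\label{def:width}
The \emph{width function} $w_{\mathcal P}$ of a template $\mathcal P=(\mathbf A,\mathbf B)$ assigns to $n$ the least $\kappa$ such that every instance $\mathbf X$ with at most $n$ elements for which level $\kappa$ accepts $(\mathbf X,\mathbf A)$ satisfies $\mathbf X\to\mathbf B$. The template, or the problem $\mathrm{PCSP}(\mathbf A,\mathbf B)$, has \emph{bounded width} if $w_{\mathcal P}$ is bounded, \emph{linear width} if there is $\epsilon>0$ with $w_{\mathcal P}(n)\ge\epsilon n$ for all sufficiently large $n$, and \emph{intermediate width} if it has neither.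
\end{definition}

We shall see that $w_{\mathcal P}(n)\le n$ always, so linear width means that local consistency does no better, up to a constant factor, than looking at the whole instance at once. For ordinary problems there is nothing between the two extremes: by a theorem of Atserias and Ochremiak, every $\mathrm{CSP}(\mathbf A)$ has bounded or linear width. The same dichotomy is known when $\mathbf A$ and $\mathbf B$ are undirected graphs; in particular, if $\mathbf A$ is non-bipartite and $\mathbf B$ is loopless, then $\mathrm{PCSP}(\mathbf A,\mathbf B)$ has linear width. These two classes suggest that the dichotomy is a general feature of local consistency. Ciardo and \v{Z}ivn\'y \cite{CZ} ask whether this is so: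
\begin{quote}
\emph{Does every template of finite structures have bounded or linear width, or does some promise problem have intermediate width?}
\end{quote}

We show that intermediate width exists. The building block is the structure of linear equations in three variables over the two-element field,
\[
\mathbf L=(\{0,1\};R_0,R_1),\qquad R_c=\{(x,y,z): x+y+z=c \bmod 2\}.
\]
An instance of $\mathrm{CSP}(\mathbf L)$ is a system of such equations. Section~\ref{sec:comp} defines a composition $\mathcal P_1\circ\mathcal P_2$ of templates. Put $\mathcal L_1=(\mathbf L,\mathbf L)$ and $\mathcal L_{k+1}=\mathcal L_1\circ\mathcal L_k$, and let $w_k$ be the width function of $\mathcal L_k$. Let $\nu$ be the least number of variables of an unsatisfiable system that level $6$ accepts; it is finite by Theorem~\ref{thm:lin}.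

\begin{theorem}\label{thm:main}
Let $C$ be the absolute constant of Theorem~\ref{thm:lin}. For every $k\ge1$ and all $n\ge\nu^k$,
\[
w_k(n)=w_1\bigl(\lfloor n^{1/k}\rfloor\bigr),\qquad\text{and hence}\qquad \frac1{2C}\,n^{1/k}\le w_k(n)\le n^{1/k}.
\]
In particular, $\mathcal L_k$ has intermediate width for every $k\ge2$. Moreover, the promise problem of each $\mathcal L_k$ is solvable in polynomial time.
\end{theorem}

The proof replaces $w_{\mathcal P}$ by its inverse function $N_{\mathcal P}(\kappa)$, the size of the smallest instance on which level $\kappa$ errs (Section~\ref{sec:N}). Composition multiplies these sizes (Sections~\ref{sec:comp} and~\ref{sec:proofcomp}), and for $\mathcal L_1$ the size is of order $\kappa$ (Section~\ref{sec:lin}). For $\mathcal L_k$ it is therefore of order $\kappa^k$, and inverting gives the width $n^{1/k}$ (Section~\ref{sec:iter}).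

\section{The smallest instance that fools level $\kappa$}\label{sec:N}

Let $\mathcal P=(\mathbf A,\mathbf B)$ be a template. An instance $\mathbf X$ is \emph{$\kappa$-bad} for $\mathcal P$ if level $\kappa$ accepts $(\mathbf X,\mathbf A)$ and $\mathbf X\not\to\mathbf B$. Let $N_{\mathcal P}(\kappa)$ be the least number of elements of a $\kappa$-bad instance, with $N_{\mathcal P}(\kappa)=\infty$ if there is none.

\begin{lemma}\label{lem:dict}
Write $N=N_{\mathcal P}$ and $w=w_{\mathcal P}$.
\begin{itemize}
\item[(a)] $N$ is non-decreasing and $N(\kappa)\ge\kappa+1$.
\item[(b)] $w(n)=\min\{\kappa:N(\kappa)>n\}$, and $w(n)\le n$.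
\item[(c)] $\mathcal P$ has bounded width if and only if $N(\kappa)=\infty$ for some $\kappa$.
\item[(d)] If $N(\kappa)\le D\kappa$ for all $\kappa$, then $w(n)>n/D$ for all $n$. The template $\mathcal P$ has linear width if and only if such a constant $D$ exists.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The members of a $(\kappa+1)$-strategy with domains of size at most $\kappa$ form a $\kappa$-strategy, so a $(\kappa+1)$-bad instance is $\kappa$-bad. If $|X|\le\kappa$ and level $\kappa$ accepts, the strategy contains a map on all of $X$, so $\mathbf X\to\mathbf A\to\mathbf B$ and $\mathbf X$ is not $\kappa$-bad.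

(b) The condition on $\kappa$ in Definition~\ref{def:width} says that no $\kappa$-bad instance has at most $n$ elements, that is, $N(\kappa)>n$. By (a), $\kappa=n$ satisfies it.

(c) If $N(\kappa)=\infty$ then $w\le\kappa$ by (b). If $w\le\kappa$ then $N(\kappa)\ge N(w(n))>n$ for every $n$.

(d) If $D$ exists, then $n<N(w(n))\le D\,w(n)$, which also gives linear width. Conversely, let $w(n)\ge\epsilon n$ for $n\ge n_0$. Given $\kappa$, put $n=\max(n_0,\lfloor\kappa/\epsilon\rfloor+1)$. Then $w(n)\ge\epsilon n>\kappa$, so $N(\kappa)\le n$ by (b), and $n\le(n_0+1+1/\epsilon)\kappa$.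
\end{proof}

So a template has intermediate width exactly when $N$ is finite everywhere and $N(\kappa)/\kappa$ is unbounded: every level can be fooled, but only by instances much larger than the level.

\begin{example}\label{ex:clique}
Let $\mathbf K_m$, $m\ge2$, be the complete graph on $m$ vertices, viewed as a structure with one symmetric binary relation, and let $\mathcal K_m=(\mathbf K_m,\mathbf K_m)$; this is $m$-coloring. For $1\le\kappa\le m$ we have $N_{\mathcal K_m}(\kappa)=m+1$. Indeed, $\mathbf K_{m+1}$ is $\kappa$-bad, the injective maps on sets of size at most $\kappa$ being a strategy. An accepted instance has no loop, since a looped vertex carries no partial homomorphism, so it is $m$-colorable if it has at most $m$ vertices.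

For $m=2$, with colors $0$ and $1$, we have $N_{\mathcal K_2}(3)=\infty$. An instance that is not $2$-colorable has, when directions of edges are ignored, a closed walk $x_0,x_1,\dots,x_l=x_0$ of odd length. Let $\mathcal F$ be a $3$-strategy. We claim that $f(x_i)=f(x_0)+i \bmod 2$ whenever $f\in\mathcal F$ is defined at $x_0$ and $x_i$. For $i\ge1$, restrict $f$ to $\{x_0,x_i\}$ and extend it to some $f'\in\mathcal F$ on $\{x_0,x_{i-1},x_i\}$; by induction $f'(x_{i-1})=f'(x_0)+i-1$, and $f'$ preserves the edge between $x_{i-1}$ and $x_i$. For $i=l$ the claim is absurd. Thus $\mathcal K_2$ has bounded width. This way of carrying information along a long walk, by holding its first vertex and moving one constraint at a time, returns in Lemma~\ref{lem:const}.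
\end{example}

\section{Composition of templates}\label{sec:comp}

We want a template whose bad instances must consist of many pieces, each of which is itself a bad instance of a smaller problem. Take an \emph{inner} template $\mathcal P_1=(\mathbf A_1,\mathbf B_1)$ of signature $\sigma_1$ and an \emph{outer} template $\mathcal P_2=(\mathbf A_2,\mathbf B_2)$ of signature $\sigma_2$, and consider instances with constraints of both kinds. The inner constraints cut the instance into pieces, and each piece is meant to act as one variable of an outer instance. A bad instance has to do two things, namely avoid $\mathbf B$ and be accepted with respect to $\mathbf A$, and we use the two structures for two separate purposes.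

The structure $\mathbf B$ should be generous. A piece that can be solved in $\mathbf B_1$ is allowed to escape: it takes its values in $B_1$, and every outer constraint that touches it is waived. Only a piece that cannot be solved in $\mathbf B_1$ has to collapse to a single value in $B_2$ and face the outer constraints. To avoid $\mathbf B$, the unsolvable pieces must therefore form an outer instance with no solution in $\mathbf B_2$. The structure $\mathbf A$ should be strict. Every variable receives an inner value and an outer value, and a strategy must look like a solution of the inner problem on each piece and, at the same time, like a solution of the outer problem on the set of pieces.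

\begin{definition}\label{def:comp}
The \emph{composition} $\mathcal P_1\circ\mathcal P_2=(\mathbf A,\mathbf B)$ has signature $\sigma_1\sqcup\sigma_2$ and domains $A=A_1\times A_2$, $B=B_1\sqcup B_2$. For $R\in\sigma_1$ of arity $p$ and $S\in\sigma_2$ of arity $q$,
\begin{align*}
R^{\mathbf A}&=\{((u_1,v),\dots,(u_p,v)) : (u_1,\dots,u_p)\in R^{\mathbf A_1},\ v\in A_2\},\\
S^{\mathbf A}&=\{((u_1,v_1),\dots,(u_q,v_q)) : (v_1,\dots,v_q)\in S^{\mathbf A_2},\ u_1,\dots,u_q\in A_1\},\\
R^{\mathbf B}&=R^{\mathbf B_1}\cup\{(b,\dots,b): b\in B_2\},\\
S^{\mathbf B}&=S^{\mathbf B_2}\cup\{(b_1,\dots,b_q)\in B^q:\ b_i\in B_1\text{ for at least one }i\}.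
\end{align*}
Tuples of relations in $\sigma_1$ are called \emph{inner}, those of relations in $\sigma_2$ \emph{outer}.
\end{definition}

This is a template: if $h:\mathbf A_2\to\mathbf B_2$, then $(u,v)\mapsto h(v)$ sends inner tuples of $\mathbf A$ to constant tuples over $B_2$ and tuples of $S^{\mathbf A}$ into $S^{\mathbf B_2}$, so $\mathbf A\to\mathbf B$.

\begin{theorem}\label{thm:comp}
Let $r$ and $s$ be the maximal arities in $\sigma_1$ and $\sigma_2$. For all $\kappa\ge\max(2s,r+1)$,
\[
N_{\mathcal P_1\circ\mathcal P_2}(\kappa)=N_{\mathcal P_1}(\kappa)\cdot N_{\mathcal P_2}(\kappa),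
\]
where the product is $\infty$ if one of the factors is.
\end{theorem}

For instance, by Example~\ref{ex:clique} the smallest $4$-bad instance of $\mathcal K_4\circ\mathcal K_4$ has $25$ elements. The mechanism, and the need for a lower bound on $\kappa$, can be seen on a smaller template.

\begin{example}\label{ex:K2K2}
Let $(\mathbf A,\mathbf B)=\mathcal K_2\circ\mathcal K_2$, with symmetric inner and outer edge relations. In $A=\{0,1\}^2$ an inner edge joins two pairs with different first and equal second coordinates, and an outer edge joins two pairs with different second coordinates. In $B=\{0',1'\}\sqcup\{0'',1''\}$ the inner edges are $0'1'$ and the loops at $0''$ and $1''$; the outer edges are $0''1''$ and all pairs, loops included, that meet $\{0',1'\}$. Here $N_{\mathcal K_2}(2)=3$, attained by the triangle.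

Let $\mathbf X$ be the nine-element instance on the left of Figure~\ref{fig:K2}. No inner edge of $\mathbf B$ joins $\{0',1'\}$ to $\{0'',1''\}$, and a triangle does not map to the edge $0'1'$, so a homomorphism $\mathbf X\to\mathbf B$ would collapse each inner triangle to $0''$ or to $1''$. It would then color the outer triangle properly with these two values, which is impossible. Level $2$ accepts, with the family of all partial homomorphisms on at most two elements: two elements of $\mathbf X$ carry at most one kind of edge, and every element of $A$ has both an inner and an outer neighbor. So $\mathbf X$ is $2$-bad, of size $3\cdot3$. None of the nine elements can be spared. If one is deleted, what is left of its triangle escapes to $\{0',1'\}$, the outer edges at that triangle are waived or gone, and the other two triangles go to $0''$ and $1''$.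

Still, level $2$ is too low for the product formula. In the four-element instance on the right of Figure~\ref{fig:K2}, the inner edges force all elements to one value $0''$ or $1''$, at which $\mathbf B$ has no outer loop, so the instance does not map to $\mathbf B$; and level $2$ accepts for the same reason as before. The strategy cheats by giving different outer values to $x_2$ and $x_4$, which lie in one piece. With $\kappa=r+1=3$ this is impossible: on $\{x_4,x_1,x_2\}$ the two inner edges make the second coordinates equal, and the outer edge makes two of them different.
\end{example}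

\begin{figure}[ht]
\centering
\begin{tikzpicture}[every node/.style={circle,fill,inner sep=1.5pt}]
\foreach \i/\x in {1/0,2/2,3/4}{
  \node (t\i) at (\x,1.2) {};
  \node (l\i) at (\x-0.6,0) {};
  \node (r\i) at (\x+0.6,0) {};
  \draw[thick] (t\i)--(l\i)--(r\i)--(t\i);
}
\draw[thick,dashed] (t1)--(t2)--(t3);
\draw[thick,dashed] (t1) to[bend left=25] (t3);
\node[label=above:$x_1$] (a) at (7.6,1.2) {};
\node[label=below:$x_3$] (c) at (7,0) {};
\node[label=below:$x_2$] (b) at (8.2,0) {};
\node[label=above:$x_4$] (d) at (9,1.2) {};
\draw[thick] (a)--(b)--(c)--(a)--(d);
\draw[thick,dashed] (d)--(b);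
\end{tikzpicture}
\caption{Two instances that are $2$-bad for the composition of $2$-coloring with itself; inner edges are solid, outer edges dashed. Left: three inner triangles, each acting as one vertex of an outer triangle. Right: a single inner piece with an outer edge inside it, which level $2$ accepts and level $3$ rejects.}
\label{fig:K2}
\end{figure}

The templates $\mathcal L_k$ of Theorem~\ref{thm:main} have $2k$ ternary relations and domains of sizes $2^k$ and $2k$. For $\mathcal L_2=(\mathbf A,\mathbf B)$ we call the inner relations $I_0,I_1$ and the outer relations $O_0,O_1$. Then $A=\{0,1\}^2$, $B=\{0',1'\}\sqcup\{0'',1''\}$ and, for $c\in\{0,1\}$, with sums modulo $2$,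
\begin{align*}
I_c^{\mathbf A}&=\{((u_1,v),(u_2,v),(u_3,v)): u_1+u_2+u_3=c\},\\
O_c^{\mathbf A}&=\{((u_1,v_1),(u_2,v_2),(u_3,v_3)): v_1+v_2+v_3=c\},\\
I_c^{\mathbf B}&=\{(u_1',u_2',u_3'): u_1+u_2+u_3=c\}\cup\{(0'',0'',0''),(1'',1'',1'')\},\\
O_c^{\mathbf B}&=\{(v_1'',v_2'',v_3''): v_1+v_2+v_3=c\}\cup\{\text{triples with an entry }0'\text{ or }1'\}.
\end{align*}

\section{Proof of the product formula}\label{sec:proofcomp}

Fix $\mathcal P_1,\mathcal P_2$ and $(\mathbf A,\mathbf B)=\mathcal P_1\circ\mathcal P_2$. For a map $f$ with values in $A=A_1\times A_2$ we write $f=(f_1,f_2)$.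

\subsection{Homomorphisms to $\mathbf B$}

Let $\mathbf X$ be an instance. A \emph{chain} from $y$ to $z$ of length $l$ is a sequence $y=z_0,z_1,\dots,z_l=z$ in which any two consecutive elements are entries of a common inner tuple of $\mathbf X$. Being joined by a chain is an equivalence relation on $X$; its classes are the \emph{components}, and $[y]$ is the component of $y$. Every inner tuple lies in one component. We regard a component $C$ as a $\sigma_1$-structure $\mathbf C$ whose tuples are the inner tuples of $\mathbf X$ inside $C$. The same notion applies to a $\sigma_1$-structure, which is \emph{connected} if it has exactly one component.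

Let $U$ be the set of components $C$ with $\mathbf C\not\to\mathbf B_1$, those that cannot escape. The outer instance they form is the $\sigma_2$-structure $\mathbf X_U$ with domain $U$ and
\[
S^{\mathbf X_U}=\{([y_1],\dots,[y_q]) : (y_1,\dots,y_q)\in S^{\mathbf X},\ [y_i]\in U\text{ for all }i\}.
\]

\begin{lemma}\label{lem:B}
$\mathbf X\to\mathbf B$ if and only if $\mathbf X_U\to\mathbf B_2$.
\end{lemma}

\begin{proof}
Let $h:\mathbf X\to\mathbf B$ and let $C\in U$. If $h(C)\subseteq B_1$, then $h$ sends each tuple of $R^{\mathbf C}$ into $R^{\mathbf B}\cap B_1^p=R^{\mathbf B_1}$, so $\mathbf C\to\mathbf B_1$, which is false. Hence $h(y)=b\in B_2$ for some $y\in C$. The only tuple of $R^{\mathbf B}$ with an entry $b$ is $(b,\dots,b)$, so $h$ equals $b$ along every chain that starts at $y$, and thus on all of $C$. Put $g(C)=b$. For a tuple $([y_i])_i\in S^{\mathbf X_U}$ with $(y_i)_i\in S^{\mathbf X}$ we get $(g([y_i]))_i=(h(y_i))_i\in S^{\mathbf B}\cap B_2^q=S^{\mathbf B_2}$. So $g:\mathbf X_U\to\mathbf B_2$.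

Conversely, let $g:\mathbf X_U\to\mathbf B_2$. Define $h$ on each $C\notin U$ as a homomorphism $\mathbf C\to\mathbf B_1$ and on each $C\in U$ as the constant $g(C)$. An inner tuple goes to a tuple of $R^{\mathbf B_1}$ or to a constant tuple over $B_2$. An outer tuple $(y_i)_i\in S^{\mathbf X}$ either has an entry sent into $B_1$, or has all $[y_i]\in U$, and then its image $(g([y_i]))_i$ lies in $S^{\mathbf B_2}$.
\end{proof}

Fix $\kappa$ and write $n_1=N_{\mathcal P_1}(\kappa)$, $n_2=N_{\mathcal P_2}(\kappa)$.

\subsection{A bad instance with $n_1n_2$ elements}

This half generalizes the left instance of Figure~\ref{fig:K2} and needs no hypothesis on $\kappa$. Let $n_1,n_2$ be finite. Let $\mathbf Y$ be a $\kappa$-bad instance of $\mathcal P_1$ with $n_1$ elements and strategy $\mathcal G_1$, and let $\mathbf Z$ be a $\kappa$-bad instance of $\mathcal P_2$ with $n_2$ elements and strategy $\mathcal G_2$.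

We replace each element of $\mathbf Z$ by a copy of $\mathbf Y$. For a copy to act as one variable it must be one component, and this is where minimality is used. Homomorphisms to $\mathbf B_1$ on the components of $\mathbf Y$ would combine to a homomorphism on $\mathbf Y$, so some component has $\mathbf C\not\to\mathbf B_1$. The members of $\mathcal G_1$ with domain inside $C$ form a $\kappa$-strategy for $(\mathbf C,\mathbf A_1)$. Thus $\mathbf C$ is $\kappa$-bad, $|C|\ge n_1$, and $C=Y$: the structure $\mathbf Y$ is connected.

Fix $y_0\in Y$ and define $\mathbf X$ on $Y\times Z$ by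
\begin{align*}
R^{\mathbf X}&=\{((y_1,z),\dots,(y_p,z)):(y_1,\dots,y_p)\in R^{\mathbf Y},\ z\in Z\},\\
S^{\mathbf X}&=\{((y_0,z_1),\dots,(y_0,z_q)):(z_1,\dots,z_q)\in S^{\mathbf Z}\}.
\end{align*}
The components are the fibers $Y\times\{z\}$, each a copy of $\mathbf Y\not\to\mathbf B_1$. So all components belong to $U$, the map $z\mapsto Y\times\{z\}$ is an isomorphism from $\mathbf Z$ to $\mathbf X_U$, and $\mathbf X\not\to\mathbf B$ by Lemma~\ref{lem:B}.

The strategy plays $\mathcal G_2$ on the fibers and $\mathcal G_1$ independently inside each fiber. For $W\subseteq Y\times Z$ let $\pi(W)\subseteq Z$ be its projection and $W_z=\{y:(y,z)\in W\}$. Let $\mathcal F$ be the family of all maps $f:W\to A$ with $|W|\le\kappa$ such that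
\begin{itemize}
\item[(1)] there is $g\in\mathcal G_2$ on $\pi(W)$ with $f_2(y,z)=g(z)$ for all $(y,z)\in W$;
\item[(2)] for every $z\in Z$ the map $y\mapsto f_1(y,z)$ on $W_z$ belongs to $\mathcal G_1$.
\end{itemize}
Such an $f$ is a partial homomorphism. An inner tuple inside $W$ has the form $((y_i,z))_i$ with $(y_i)_i\in R^{\mathbf Y}$ inside $W_z$; by (2) its first coordinates go to $R^{\mathbf A_1}$, and by (1) its second coordinates all equal $g(z)$. An outer tuple $((y_0,z_i))_i$ inside $W$ has $(z_i)_i\in S^{\mathbf Z}$ inside $\pi(W)$, so its second coordinates $(g(z_i))_i$ lie in $S^{\mathbf A_2}$. The empty map is in $\mathcal F$. A restriction of $f$ to $W_0\subseteq W$ satisfies (1) with $g$ restricted to $\pi(W_0)$ and (2) because $\mathcal G_1$ is closed under restriction. If $W\subseteq W'$ and $|W'|\le\kappa$, then $\pi(W')$ and all $W'_z$ have at most $\kappa$ elements; extend $g$ to $g'\in\mathcal G_2$ on $\pi(W')$, extend each map in (2) to a member $e_z$ of $\mathcal G_1$ on $W'_z$, and set $f'(y,z)=(e_z(y),g'(z))$. Then $f'\in\mathcal F$ extends $f$. Hence $\mathbf X$ is $\kappa$-bad and $N_{\mathcal P_1\circ\mathcal P_2}(\kappa)\le n_1n_2$.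

\subsection{No bad instance is smaller}

Now let $\kappa\ge\max(2s,r+1)$, and let $\mathbf X$ be any $\kappa$-bad instance of $\mathcal P_1\circ\mathcal P_2$, with strategy $\mathcal F$. We extract from $\mathcal F$ a strategy for each component and a strategy for $\mathbf X_U$. The first is immediate.

\begin{lemma}\label{lem:inner}
Every $C\in U$ is $\kappa$-bad for $\mathcal P_1$.
\end{lemma}

\begin{proof}
Consider the maps $f_1$ for $f\in\mathcal F$ with domain inside $C$. By the definition of $R^{\mathbf A}$ they are partial homomorphisms from $\mathbf C$ to $\mathbf A_1$. To restrict or extend $f_1$ inside $C$, restrict or extend $f$ in $\mathcal F$ and take first coordinates. So level $\kappa$ accepts $(\mathbf C,\mathbf A_1)$, and $\mathbf C\not\to\mathbf B_1$ because $C\in U$.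
\end{proof}

For $\mathbf X_U$ there is a difficulty. We want to read the outer value of a component from any of its elements. A homomorphism to $\mathbf A$ has constant second coordinate on a component, but a member of $\mathcal F$ is only a partial homomorphism, and a chain between two elements of its domain may be far longer than $\kappa$. The four-element instance of Example~\ref{ex:K2K2} shows that the second coordinate need not be constant when $\kappa=r$. One more element of memory suffices.

\begin{lemma}\label{lem:const}
If $f\in\mathcal F$ is defined at $y$ and $z$ and $[y]=[z]$, then $f_2(y)=f_2(z)$.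
\end{lemma}

\begin{proof}
We show by induction on $l$ that the conclusion holds for all $f\in\mathcal F$ and all $y,z$ in the domain of $f$ that are joined by a chain of length $l$. For $l=0$ we have $y=z$. Let $l\ge1$, let $y=z_0,\dots,z_l=z$ be a chain, and let $T$ be the set of entries of an inner tuple that contains $z_{l-1}$ and $z$. As $z\in T$, the set $\{y\}\cup T$ contains $\{y,z\}$, and it has at most $r+1\le\kappa$ elements. Restrict $f$ to $\{y,z\}$ and extend the result to $f'\in\mathcal F$ on $\{y\}\cup T$. Since $f'$ preserves the tuple, $f'_2(z_{l-1})=f'_2(z)$. The induction hypothesis for $f'$ gives $f'_2(y)=f'_2(z_{l-1})$. Finally $f'$ agrees with $f$ at $y$ and $z$.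
\end{proof}

\begin{lemma}\label{lem:outer}
$\mathbf X_U$ is $\kappa$-bad for $\mathcal P_2$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:B}, $\mathbf X_U\not\to\mathbf B_2$. To simulate $\kappa$ components with $\kappa$ elements of $X$, choose a representative $\rho(C)\in C$ for each $C\in U$; the map $\rho$ is injective. Let $\mathcal G$ be the family of the maps $g=f_2\circ\rho$ on $V$, where $V\subseteq U$, $|V|\le\kappa$, and $f\in\mathcal F$ is a map on $\rho(V)$. It contains the empty map. If $g$ comes from $f$, its restriction to $V_0\subseteq V$ comes from the restriction of $f$ to $\rho(V_0)$, and for $V'\supseteq V$ with $|V'|\le\kappa$ an extension of $f$ to $\rho(V')$ in $\mathcal F$ yields an extension of $g$ to $V'$ in $\mathcal G$.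

It remains to see that $g$ is a partial homomorphism from $\mathbf X_U$ to $\mathbf A_2$. Let $(C_1,\dots,C_q)\in S^{\mathbf X_U}$ with all $C_i\in V$, and let $(y_1,\dots,y_q)\in S^{\mathbf X}$ with $y_i\in C_i$. The $y_i$ need not be the representatives, so $f$ itself may not see this tuple. Restrict $f$ to $\{\rho(C_1),\dots,\rho(C_q)\}$ and extend the result to $f'\in\mathcal F$ on $\{\rho(C_1),\dots,\rho(C_q),y_1,\dots,y_q\}$, a set of at most $2s\le\kappa$ elements. Then $(f'_2(y_i))_i\in S^{\mathbf A_2}$ by the definition of $S^{\mathbf A}$, and $f'_2(y_i)=f'_2(\rho(C_i))=g(C_i)$ by Lemma~\ref{lem:const}.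
\end{proof}

By Lemma~\ref{lem:outer}, $n_2$ is finite and $|U|\ge n_2$. In particular $U$ is nonempty, so by Lemma~\ref{lem:inner} $n_1$ is finite and $|C|\ge n_1$ for all $C\in U$. Components are disjoint, so $|X|\ge\sum_{C\in U}|C|\ge n_1n_2$. If $n_1$ or $n_2$ is infinite, the argument shows that no $\kappa$-bad instance exists. With the previous subsection, this proves Theorem~\ref{thm:comp}. \qed

\section{Linear equations: bad instances of linear size}\label{sec:lin}

Write $N_k=N_{\mathcal L_k}$; thus $\nu=N_1(6)$.

\begin{theorem}\label{thm:lin}
There is a constant $C$ with $\kappa+1\le N_1(\kappa)\le C\kappa$ for all $\kappa\ge1$.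
\end{theorem}

This is well known. It follows, through Lemma~\ref{lem:dict}(d), from the dichotomy for ordinary problems together with the theorem of Feder and Vardi that $\mathrm{CSP}(\mathbf L)$ does not have bounded width. We give a self-contained proof. The lower bound is Lemma~\ref{lem:dict}(a), so the task is to find an unsatisfiable system on $O(\kappa)$ variables that level $\kappa$ accepts.

Consider a system on the variables $[M]=\{1,\dots,M\}$ with equations $\sum_{v\in T_i}x_v=c_i$, where the $T_i$ are $3$-element subsets of $[M]$; all sums of values are modulo $2$. For a set $S$ of indices let $D(S)$ be the set of variables that lie in an odd number of the sets $T_i$, $i\in S$, and let $c(S)=\sum_{i\in S}c_i$. Adding the equations in $S$ gives the consequence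
\[
E(S):\qquad \sum_{v\in D(S)}x_v=c(S),
\]
and for the symmetric difference we have $D(S\triangle S')=D(S)\triangle D(S')$ and $c(S\triangle S')=c(S)+c(S')$. A set with $D(S)=\emptyset$ and $c(S)=1$ makes the system unsatisfiable. The pair $x+y+z=0$, $x+y+z=1$ is the smallest case: level $2$ sees no equation and accepts, so $N_1(2)=3$, while level $3$ rejects. To fool high levels, every contradiction must involve many equations. More is needed: a strategy must respect the consequences $E(S)$ of small sets $S$, and these must not combine to a contradiction either. We therefore ask that small sets $S$ have large $D(S)$, which follows if the sets $T_i$, $i\in S$, overlap little.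

\begin{lemma}\label{lem:exp}
There is $\alpha\in(0,\frac12)$ such that for every $M\ge3$ there are $3$-element subsets $T_1,\dots,T_{M+1}$ of $[M]$ with
\begin{equation}\label{eq:D}
|D(S)|>|S|/2\qquad\text{for all }S\subseteq[M+1]\text{ with }1\le|S|\le\alpha M.
\end{equation}
\end{lemma}

\begin{proof}
Let $\beta=7/4$ and $\Gamma(S)=\bigcup_{i\in S}T_i$. It suffices to obtain $|\Gamma(S)|>\beta|S|$ for the sets $S$ in \eqref{eq:D}. Indeed, let $\partial S\subseteq D(S)$ be the set of variables in exactly one $T_i$, $i\in S$. Counting pairs $(v,i)$ with $v\in T_i$, $i\in S$, gives $3|S|\ge|\partial S|+2(|\Gamma(S)|-|\partial S|)$, so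
\[
|D(S)|\ge|\partial S|\ge2|\Gamma(S)|-3|S|>(2\beta-3)|S|=|S|/2 .
\]
This step needs $\beta>3/2$; the next one needs $\beta<2$.

Let $K=2e\,(e/\beta)^{\beta}\beta^3$ and $\alpha=(2K)^{-4}$. Since $K>1$, we have $\alpha<1/2$. Choose the $T_i$ independently and uniformly among the $3$-element subsets of $[M]$. Fix $j$ with $1\le j\le\alpha M$ and put $t=\lfloor\beta j\rfloor$, so that $1\le t\le\beta j\le M$. If $|S|=j$ and $|\Gamma(S)|\le\beta j$, then all $T_i$ with $i\in S$ lie in some $t$-element subset of $[M]$. A given $T_i$ lies in a given $t$-element set with probability $\binom t3/\binom M3\le(t/M)^3$. We use the bound $\binom ab\le(ea/b)^b$ for $1\le b\le a$, and the fact that $x\mapsto(eM/x)^x$ is increasing on $(0,M]$, its logarithm having derivative $\ln(M/x)$. By the union bound, the probability that such a set $S$ of size $j$ exists is at most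
\[
\binom{M+1}{j}\binom Mt\Bigl(\frac tM\Bigr)^{3j}\le\Bigl(\frac{2eM}{j}\Bigr)^{j}\Bigl(\frac{eM}{\beta j}\Bigr)^{\beta j}\Bigl(\frac{\beta j}{M}\Bigr)^{3j}=\Bigl(K\,(j/M)^{2-\beta}\Bigr)^{j}\le\bigl(K\alpha^{1/4}\bigr)^j=2^{-j}.
\]
The finite sum of these bounds over $1\le j\le\alpha M$ is less than $1$, so some choice of the $T_i$ has no such set $S$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:lin}]
Put $C=1+4/\alpha$. Given $\kappa\ge1$, let $M=\lceil4\kappa/\alpha\rceil$, so that $M\ge3$, $4\kappa\le\alpha M$ and $M\le C\kappa$. Take $T_1,\dots,T_{M+1}$ from Lemma~\ref{lem:exp}, and call $S\subseteq[M+1]$ \emph{small} if $|S|\le\alpha M$.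

\emph{The instance.} The $M+1$ indicator vectors of the $T_i$ in $\mathbb F_2^M$ are linearly dependent, so $D(S^*)=\emptyset$ for some nonempty $S^*$. Choose $c_1,\dots,c_{M+1}\in\{0,1\}$ with $c(S^*)=1$. Let $\mathbf X$ have domain $[M]$ and, for each $i$, one tuple of $R_{c_i}^{\mathbf X}$ that lists the elements of $T_i$. The consequence $E(S^*)$ reads $0=1$, so $\mathbf X\not\to\mathbf L$.

\emph{The strategy.} Let $\mathcal F$ be the family of all $f:W\to\{0,1\}$ with $|W|\le\kappa$ that satisfy $E(S)$ for every small $S$ with $D(S)\subseteq W$. The sets $S=\{i\}$ are small and $E(\{i\})$ is the $i$-th equation, so the members of $\mathcal F$ are partial homomorphisms. A restriction of $f$ has to satisfy only equations that $f$ satisfies, on the same values, so $\mathcal F$ is closed under restriction. The empty map has to satisfy $E(S)$ for small $S$ with $D(S)=\emptyset$; by \eqref{eq:D} the only such set is $S=\emptyset$, and $E(\emptyset)$ reads $0=0$.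

For the extension property it suffices to extend $f\in\mathcal F$ on $W$, $|W|<\kappa$, to one more variable $v$, and repeat. Suppose that neither value works. Then for each $\epsilon\in\{0,1\}$ there is a small set $S_\epsilon$ with $D(S_\epsilon)\subseteq W\cup\{v\}$ such that $f$ extended by $v\mapsto\epsilon$ violates $E(S_\epsilon)$. We have $v\in D(S_\epsilon)$, since otherwise $f$ itself would violate $E(S_\epsilon)$. The two violations read
\[
\sum_{u\in D(S_0)\setminus\{v\}}f(u)=c(S_0)+1,\qquad \sum_{u\in D(S_1)\setminus\{v\}}f(u)+1=c(S_1)+1 .
\]
Let $S=S_0\triangle S_1$. The variable $v$ cancels, so $D(S)\subseteq W$, and adding the two equalities gives $\sum_{u\in D(S)}f(u)=c(S)+1$: the map $f$ violates $E(S)$. This contradicts $f\in\mathcal F$ provided that $S$ is small. From the smallness of $S_0$ and $S_1$ alone we would get only $|S|\le2\alpha M$, and this is the point at which expansion is needed. The sets $S_\epsilon$ are nonempty and $|D(S_\epsilon)|\le\kappa$, so \eqref{eq:D} gives $|S_\epsilon|<2\kappa$, and $|S|<4\kappa\le\alpha M$.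

Thus $\mathbf X$ is $\kappa$-bad and $N_1(\kappa)\le M\le C\kappa$.
\end{proof}

\section{The width of iterated compositions}\label{sec:iter}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
All relations of all $\mathcal L_k$ are ternary, so Theorem~\ref{thm:comp} applies to $\mathcal L_1\circ\mathcal L_k$ for $\kappa\ge\max(6,4)=6$. By induction on $k$,
\begin{equation}\label{eq:Nk}
N_k(\kappa)=N_1(\kappa)^k\qquad\text{for all }\kappa\ge6.
\end{equation}
Let $n\ge\nu^k$ and $q=\lfloor n^{1/k}\rfloor$; then $q\ge\nu$ because $\nu$ is an integer. By Lemma~\ref{lem:dict}(b), $w_k(n)$ is the least $\kappa$ with $N_k(\kappa)>n$, and $w_1(q)$ is the least $\kappa$ with $N_1(\kappa)>q$. Levels $\kappa\le6$, most of which \eqref{eq:Nk} does not cover, satisfy neither condition: by monotonicity $N_k(\kappa)\le N_k(6)=\nu^k\le n$ and $N_1(\kappa)\le\nu\le q$. For $\kappa>6$ the two conditions are equivalent, since by \eqref{eq:Nk} and the integrality of $N_1(\kappa)$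
\[
N_k(\kappa)>n\iff N_1(\kappa)>n^{1/k}\iff N_1(\kappa)>q .
\]
Hence $w_k(n)=w_1(q)$.

By Lemma~\ref{lem:dict}(b), $w_1(q)\le q\le n^{1/k}$. By Theorem~\ref{thm:lin} and Lemma~\ref{lem:dict}(d), $w_1(q)>q/C$, and $q\ge n^{1/k}/2$ because $\lfloor x\rfloor\ge x/2$ for $x\ge1$. The lower bound shows that $w_k$ is unbounded. For $k\ge2$ the upper bound gives $w_k(n)/n\le n^{1/k-1}\to0$, so the width is not linear.

For the last assertion let $\mathbf B^{(k)}$ be the second structure of $\mathcal L_k$. Answering Yes exactly when $\mathbf X\to\mathbf B^{(k)}$ solves the promise problem, so it suffices to decide this in polynomial time. For $k=1$, Gaussian elimination over $\mathbb F_2$ decides whether $\mathbf X\to\mathbf L$. For $\mathbf B^{(k+1)}$, compute the components of $\mathbf X$, determine $U$ by Gaussian elimination on each component, form $\mathbf X_U$, which has no more elements and tuples than $\mathbf X$, and decide recursively whether $\mathbf X_U\to\mathbf B^{(k)}$. This is correct by Lemma~\ref{lem:B}.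
\end{proof}

Apart from the algorithm, the only property of $\mathcal L_1$ that matters for the order of growth is its linear width.

\begin{corollary}\label{cor:general}
Let $\mathcal P$ be obtained by composing $k$ templates $\mathcal P_1,\dots,\mathcal P_k$ of linear width. Then $N_{\mathcal P}(\kappa)=\Theta(\kappa^k)$ and $w_{\mathcal P}(n)=\Theta(n^{1/k})$.
\end{corollary}

\begin{proof}
Let $m$ be the largest arity in the $\mathcal P_i$ and $\kappa_0=2m\ge m+1$. Composition creates no new arities, so Theorem~\ref{thm:comp} applies at each step for $\kappa\ge\kappa_0$, and $N_{\mathcal P}(\kappa)=\prod_iN_{\mathcal P_i}(\kappa)$. By parts (a) and (d) of Lemma~\ref{lem:dict} there is $D$ with $(\kappa+1)^k\le N_{\mathcal P}(\kappa)\le D\kappa^k$ for $\kappa\ge\kappa_0$. Let $n\ge N_{\mathcal P}(\kappa_0)$ and $\kappa=w_{\mathcal P}(n)$. By Lemma~\ref{lem:dict}(a),(b), $\kappa>\kappa_0$ and $N_{\mathcal P}(\kappa-1)\le n<N_{\mathcal P}(\kappa)$. Hence $\kappa^k\le n<D\kappa^k$.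
\end{proof}

\begin{remark}
The triangle is non-bipartite and loopless, so $\mathcal K_3$ has linear width by the fact on graphs quoted in Section~\ref{sec:intro}. By Corollary~\ref{cor:general}, $\mathcal K_3\circ\mathcal K_3$ has width $\Theta(\sqrt n)$. Its structures carry two symmetric binary relations, whereas with one such relation the dichotomy holds.
\end{remark}

\begin{remark}
The promise is what produces the intermediate width. Let $\mathcal L_2=(\mathbf A,\mathbf B)$, and let $\mathbf Y$ be a smallest $\kappa$-bad instance of $\mathcal L_1$, with strategy $\mathcal G$; it is connected, as shown in Section~\ref{sec:proofcomp}. Take the tuples of $\mathbf Y$ as inner tuples. With no outer tuples, this instance is $\kappa$-bad for $(\mathbf A,\mathbf A)$: the maps $(g,0)$, $g\in\mathcal G$, form a strategy, and the first coordinate of a homomorphism to $\mathbf A$ would solve $\mathbf Y$. With the tuple $(y,y,y)$ added to both $O_0$ and $O_1$ for one $y\in Y$, it is $\kappa$-bad for $(\mathbf B,\mathbf B)$: the members of $\mathcal G$, with values in $\{0',1'\}$, form a strategy, and $\mathbf X_U$ is a single variable required to equal both $0$ and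 $1$, so Lemma~\ref{lem:B} excludes a homomorphism to $\mathbf B$. Both instances have at most $C\kappa$ elements, so $\mathrm{CSP}(\mathbf A)$ and $\mathrm{CSP}(\mathbf B)$ have linear width by Lemma~\ref{lem:dict}(d). For the pair $(\mathbf A,\mathbf B)$ neither instance is bad: the first maps to $\mathbf B$ by the constant $0''$, and the second is rejected with respect to $\mathbf A$ already at level $1$.
\end{remark}

\begin{thebibliography}{1}
\bibitem{CZ} Lorenzo Ciardo and Stanislav \v{Z}ivn\'y, \emph{The periodic structure of local consistency}, arXiv:2406.19685 (2024).
\end{thebibliography}
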